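\title{Elementary abelian subgroups and the Strong Regularity Conjecture in group cohomology}

\begin{abstract}
Let $G$ be a finite group, $p$ a prime and $\mathfrak m_G$ the ideal of elements of positive degree in the mod $p$ cohomology ring $H^*(G)$. For $i\ge1$ the local cohomology groups $H^{i,j}_{\mathfrak m_G}(H^*(G))$ vanish for $j>-i$. We compute the borderline groups: the dimension of $H^{i,-i}_{\mathfrak m_G}(H^*(G))$ is the number of conjugacy classes of connected components of the poset of elementary abelian $p$-subgroups of rank at least $i-1$ in which the maximal rank is exactly $i$. It follows that Benson's Strong Regularity Conjecture, which predicts that these groups vanish for $c\le i<r$, where $c$ is the central rank and $r$ the $p$-rank of $G$, is false for every prime $p$. We give a counterexample of order $p^8$, and we show that counterexamples with invariants $(c,r)$ exist if and only if $r\ge5$ and $r-c\ge3$.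
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a prime $p$ and put $k=\mathbb F_p$. All homology and cohomology groups have coefficients in $k$. For a finite group $G$, the cohomology ring $H^*(G)$ is a finitely generated graded-commutative $k$-algebra, and we write $\mathfrak m_G$ for its ideal of elements of positive degree. An elementary abelian $p$-group is a group $V\cong(\mathbb Z/p)^s$, and $s=\operatorname{rk}V$ is its rank. The \emph{$p$-rank} $r$ of $G$ is the largest rank of an elementary abelian $p$-subgroup. The central elements of order dividing $p$ form the maximal central elementary abelian $p$-subgroup of $G$, and its rank $c$ is the \emph{central rank} of $G$.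

\subsection*{Local cohomology of the cohomology ring}
Let $I$ be a homogeneous ideal in a graded ring $R$ and let $M$ be a graded $R$-module. The $I$-torsion $\Gamma_I(M)$ is the set of $m\in M$ with $I^lm=0$ for some $l$. The functor $\Gamma_I$ is left exact, and its $i$th right derived functor is the local cohomology $H^i_I(M)$. It is a graded module, and $H^{i,j}_I(M)$ denotes its part of internal degree $j$.

The index $i$ measures depth and dimension: the least $i$ with $H^i_{\mathfrak m_G}(H^*(G))\ne0$ is the depth of $H^*(G)$, and the groups vanish when $i$ exceeds the Krull dimension. The Krull dimension of $H^*(G)$ is $r$, and by Duflot's theorem the depth is at least $c$. So only the range $c\le i\le r$ matters. This paper is about the internal degrees $j$ that can occur.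

\begin{example}\label{ex:cyclic}
Let $G=\mathbb Z/p$. Then $H=H^*(G)$ is a free module over $k[y]$, $|y|=2$, on $1$ and a class $x$ of degree $1$ (for $p=2$ take $y=x^2$). Local cohomology is the cohomology of the complex $H\to H[y^{-1}]$ (Lemma~\ref{lem:cech}). This map is injective, and its cokernel has the basis $y^{-l},\,xy^{-l}$ with $l\ge1$. So $H^0_{\mathfrak m_G}(H)=0$, and $H^{1,j}_{\mathfrak m_G}(H)$ has dimension $1$ for $j\le-1$ and $0$ for $j>-1$. For $G=(\mathbb Z/p)^r$ the K\"unneth formula (Lemma~\ref{lem:kunneth}) shows that only $i=r$ occurs, that $H^{r,j}_{\mathfrak m_G}(H^*(G))=0$ for $j>-r$, and that $\dim H^{r,j}_{\mathfrak m_G}(H^*(G))=\dim H_{-r-j}(G)$ for all $j$.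
\end{example}

The last equality is the simplest case of a spectral sequence of Greenlees type, constructed in Proposition~\ref{prop:ss} below:
\begin{equation}\label{eq:ss-intro}
E_2^{i,j}=H^{i,j}_{\mathfrak m_G}(H^*(G))\ \Rightarrow\ H_{-i-j}(G),\qquad d_s\colon E_s^{i,j}\to E_s^{i+s,\,j-s+1}.
\end{equation}
Above the line $j=-i$ the abutment is zero, and Symonds' theorem says that for $i\ge1$ the $E_2$-page is already zero there. On the line $j=-i$ the abutment is $H_0(G)=k$, so exactly one dimension survives. In Example~\ref{ex:cyclic} it sits in the last column $i=r$, and we shall see that $E_2^{r,-r}\ne0$ for every $G$ with $r\ge1$. If $r-c\le1$, there are at most two adjacent columns, hence no differentials, and the line can carry nothing else. It is tempting to guess that the columns before the last one never reach the line. This is the content of the following conjecture of Benson, which is stated in Kuhn's paper \cite{Kuhn}.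

\medskip\noindent\textbf{Strong Regularity Conjecture.} \emph{For every finite group $G$,}
\begin{equation}\label{eq:src}
H^{i,j}_{\mathfrak m_G}(H^*(G))=0\quad\text{for}\quad
\begin{cases} j\ge-i & \text{if } c\le i<r,\\ j>-i & \text{if } i=r.\end{cases}
\end{equation}

\medskip
Benson proved \eqref{eq:src} for all groups with $r-c\le2$.

\subsection*{Results}
We compute the groups on the line $j=-i$ and find that the conjecture is false for every prime. For $s\ge0$ let $\mathcal A_{\ge s}(G)$ be the poset, ordered by inclusion, of the elementary abelian $p$-subgroups of $G$ of rank at least $s$. A \emph{path} in a poset is a finite sequence in which any two consecutive members are comparable, and the \emph{components} are the classes of members that can be joined by a path. The group $G$ permutes the components of $\mathcal A_{\ge s}(G)$ by conjugation, and conjugate components have the same maximal rank.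

\begin{theorem}\label{thm:formula}
Let $G$ be a finite group and $i\ge1$. Then $H^{i,j}_{\mathfrak m_G}(H^*(G))=0$ for $j>-i$, and $\dim_kH^{i,-i}_{\mathfrak m_G}(H^*(G))$ is the number of $G$-conjugacy classes of components of $\mathcal A_{\ge i-1}(G)$ in which the maximal rank is exactly $i$.
\end{theorem}

The first assertion is Symonds' theorem; the proof below gives it on the way to the second. We abbreviate
\[h_i(G)=\dim_kH^{i,-i}_{\mathfrak m_G}(H^*(G)).\]
Two cases of the formula can be read off at once. For $i=r\ge1$, the component of a subgroup of rank $r$ is counted, so $h_r(G)\ge1$. For $i=1$, the poset $\mathcal A_{\ge0}(G)$ has the trivial subgroup as its least member, so it is connected of maximal rank $r$; thus $h_1(G)=1$ if $r=1$, as in Example~\ref{ex:cyclic}, and $h_1(G)=0$ otherwise. For $1\le i<r$, the theorem turns the vanishing of $h_i(G)$ into a statement of group theory: every elementary abelian subgroup of rank $i$ can be joined to one of larger rank through subgroups of rank at least $i-1$. This can fail.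

\begin{theorem}\label{thm:counter}
Let $q=p^3$, let $B\subset\mathbb F_q$ be a $2$-dimensional $\mathbb F_p$-subspace, and let
\[P=\left\{\begin{pmatrix}1&a&e\\0&1&b\\0&0&1\end{pmatrix}:\ a,e\in\mathbb F_q,\ b\in B\right\},\qquad |P|=p^8.\]
Then $c=3$, $r=6$ and $H^{5,-5}_{\mathfrak m_P}(H^*(P))\ne0$. So the Strong Regularity Conjecture fails for $P$.
\end{theorem}

Here $r-c=3$, just outside Benson's range. The third theorem, which is not needed for the disproof, determines all pairs $(c,r)$ that admit a counterexample.

\begin{theorem}\label{thm:range}
\begin{enumerate}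
\item[(1)] Let $G$ be a finite group of $p$-rank $r$, and let $c_P$ be the central rank of a Sylow $p$-subgroup $P$ of $G$. If $1\le i<r$, and $i\le3$ or $i\le c_P+1$, then $H^{i,-i}_{\mathfrak m_G}(H^*(G))=0$.
\item[(2)] For every prime $p$ and all integers $0\le c\le r$, there is a finite group of $p$-rank $r$ and central rank $c$ for which \eqref{eq:src} fails if and only if $r\ge5$ and $r-c\ge3$.
\end{enumerate}
\end{theorem}

\subsection*{The method}
A spectral sequence such as \eqref{eq:ss-intro} determines its $E_2$-page when there is only one column, and it determines the sum of two dimensions when there are two adjacent columns. The local cohomology of $H^*(G)$ is spread over many columns. We therefore replace $H^*(G)$ by a module $L$ that is a direct sum of shifted copies of $H^*(G)$ and that has a filtration whose quotients have only one column each. The module $L$ is the hypercohomology of a finite group $\Gamma$ with coefficients in the chains on a unitary group $U$, the filtration comes from the subspaces $X_j\subseteq U$ of points whose isotropy group has rank at least $j$, and the line $j=-i$ corresponds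 to $H_0$, that is, to connected components. Section~\ref{sec:algebra} constructs the spectral sequence for coefficients in a complex, Section~\ref{sec:model} the space and the filtration; Example~\ref{ex:u2} carries out the whole argument for $\mathbb Z/p\subset U(2)$. Sections~\ref{sec:edge}, \ref{sec:counter} and~\ref{sec:range} prove the three theorems in order.

\section{Local cohomology and a spectral sequence}\label{sec:algebra}

\subsection{The \v Cech complex}
Call a $k$-algebra $H$ \emph{connected} if it is finitely generated, graded-commutative, concentrated in degrees $\ge0$, and $H^0=k$. Put $\mathfrak m=H^{>0}$. A \emph{parameter sequence} for $H$ is a sequence $x=(x_1,\dots,x_n)$ of homogeneous elements of positive even degree such that $H$ is a finitely generated module over the polynomial ring $k[x]=k[x_1,\dots,x_n]$. We do not ask that the $x_a$ be algebraically independent in $H$; the polynomial ring acts through its image. Parameter sequences exist: the squares of homogeneous algebra generators form one, because the square-free monomials in the generators then generate $H$ over $k[x]$. Elements of even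 degree are central in $H$, and $H$ is Noetherian since it is finite over $k[x]$.

The \v Cech complex (or stable Koszul complex) of $x$ is
\[\check C(x)=\bigotimes_{a=1}^n\bigl[k[x]\to k[x][x_a^{-1}]\bigr],\]
the tensor product over $k[x]$ of complexes in degrees $0$ and $1$. For a graded $H$-module $M$ put $\check C(x;M)=M\otimes_{k[x]}\check C(x)$. Its term in degree $a$ is the direct sum of the localizations of $M$ at the products of $a$ distinct members of $x$. Its cohomology is denoted by $\check H^a(x;M)$.

For odd $p$ the ring $H$ is not commutative, and local cohomology was defined by derived functors on graded $H$-modules. The next lemma moves all computations to the commutative ring $k[x]$.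

\begin{lemma}\label{lem:cech}
Let $H$ be connected with parameter sequence $x$. Then $H^a_{\mathfrak m}(M)\cong\check H^a(x;M)$ for every graded $H$-module $M$ and every $a$.
\end{lemma}

\begin{proof}
Localization is exact, so $\check H^*(x;-)$ is a $\delta$-functor. In degree $0$ it is the module of elements killed by a power of each $x_a$, that is, $\Gamma_{(x)}$. Since $H/(x)H$ is finite-dimensional, $\mathfrak m^l\subseteq(x)H$ for some $l$, and so $\Gamma_{(x)}=\Gamma_{\mathfrak m}$. It remains to show that $\check H^a(x;E)=0$ for $a>0$ when $E$ is an injective graded $H$-module. Let $w$ be one of the $x_a$.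

\emph{The map $E\to E[w^{-1}]$ is onto.} Let $e\in E$ be homogeneous and $m\ge0$. The annihilators of the powers of $w$ in $H$ form an ascending chain, so there is $N$ with $\operatorname{Ann}_H(w^N)=\operatorname{Ann}_H(w^{N+m})$. Hence $hw^{N+m}\mapsto hw^Ne$ is a well-defined homogeneous map $Hw^{N+m}\to E$, and it extends to $H$. If $e'$ is the image of $1$, then $w^{N+m}e'=w^Ne$, so $e'$ maps to $e/w^m$.

\emph{The module $\Gamma_{(w)}E$ is injective.} By Baer's criterion for graded modules, it suffices to extend to $H$ every homogeneous map $f\colon J\to\Gamma_{(w)}E$ from a graded ideal $J$. As $J$ is finitely generated, $w^sf=0$ for some $s$. The Artin--Rees lemma, for the finitely generated $k[x]$-modules $J\subseteq H$ and the ideal $(w)$, gives $l_0$ with $J\cap w^lH=w^{l-l_0}(J\cap w^{l_0}H)\subseteq w^{l-l_0}J$ for $l\ge l_0$. For $l=l_0+s$ the map $f$ vanishes on $J\cap w^lH$, so it factors through $(J+w^lH)/w^lH\subseteq H/w^lH$. Extend it to $H/w^lH\to E$. The image is killed by $w^l$ and so lies in $\Gamma_{(w)}E$.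

By the first step, $\Gamma_{(x_1)}E\to[E\to E[x_1^{-1}]]$ is a quasi-isomorphism. Tensoring with the remaining factors of $\check C(x)$, which form a bounded complex of flat modules, gives $\check H^a(x_1,\dots,x_n;E)\cong\check H^a(x_2,\dots,x_n;\Gamma_{(x_1)}E)$. By the second step we may repeat this. After $n$ steps a single module in degree $0$ remains.
\end{proof}

We shall often compute the local cohomology of an $H^*(\Gamma)$-module over a smaller ring, such as $H^*(G)$ for a quotient $G$ of $\Gamma$. The ring $H^*(\Gamma)$ need not be finite over the smaller ring; it is enough that the module is.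

\begin{lemma}\label{lem:change}
Let $H'\to H$ be a map of connected algebras and let $M$ be a graded $H$-module that is finitely generated over $H'$. Then $H^a_{\mathfrak m}(M)\cong H^a_{\mathfrak m'}(M)$ as graded vector spaces.
\end{lemma}

\begin{proof}
Let $M\ne0$, and let $x$ and $y$ be parameter sequences for $H$ and $H'$. Let $\bar B$ be the commutative algebra of operators on $M$ generated by the $x$'s and the $y$'s. It is graded with $\bar B^0=k$. The module $M$ is finitely generated over $k[x]$ and over $k[y]$, so $\operatorname{End}_{k[x]}(M)$ and $\operatorname{End}_{k[y]}(M)$ are finitely generated over $k[x]$ and $k[y]$ respectively. Since $\bar B$ lies in both, it is finite over both rings. Hence $\bar B/(x)\bar B$ and $\bar B/(y)\bar B$ are finite-dimensional, and $\sqrt{(x)\bar B}=\bar B^{>0}=\sqrt{(y)\bar B}$.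

Let $w\in\sqrt{(x)\bar B}$ be homogeneous. The extra tensor factor in $\check C(x,w;M)$ gives a long exact sequence
\[\check H^{a-1}(x;M[w^{-1}])\to\check H^a(x,w;M)\to\check H^a(x;M)\to\check H^a(x;M[w^{-1}]).\]
The \v Cech complex of $x$ becomes contractible after inverting any $x_b$, so every element of $\check H^a(x;M[w^{-1}])$ is killed by a power of each $x_b$, and hence by a power of $w$. But $w$ acts invertibly on this module, which is therefore zero. So adjoining $w$ to $x$ does not change \v Cech cohomology. Adjoining the $y$'s to $x$ one at a time, and the $x$'s to $y$, we get $\check H^a(x;M)\cong\check H^a(x,y;M)\cong\check H^a(y;M)$. Now apply Lemma~\ref{lem:cech}.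
\end{proof}

\begin{lemma}\label{lem:kunneth}
Let $H$ and $H'$ be connected and let $\mathfrak n$ be the ideal of elements of positive degree in $H\otimes H'$. Then $H^{*,*}_{\mathfrak n}(H\otimes H')\cong H^{*,*}_{\mathfrak m}(H)\otimes H^{*,*}_{\mathfrak m'}(H')$ as bigraded vector spaces.
\end{lemma}

\begin{proof}
If $x$ and $x'$ are parameter sequences for $H$ and $H'$, then $(x,x')$ is one for $H\otimes H'$, and $\check C(x,x';H\otimes H')\cong\check C(x;H)\otimes_k\check C(x';H')$. Apply the K\"unneth theorem over the field $k$ and Lemma~\ref{lem:cech}.
\end{proof}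

In particular, the local cohomology of a polynomial ring in $i$ variables of positive even degree is concentrated in cohomological degree $i$, since this holds for one variable.

For a finitely generated graded $H$-module $M\ne0$, let $\dim M$ be its Krull dimension as a $k[x]$-module. It is the order of the pole at $t=1$ of the Hilbert series of $M$, so it does not depend on the ring over which $M$ is viewed as a finitely generated module. Put $\dim0=-\infty$. Dimension does not increase on passing to submodules and quotients, and in a short exact sequence the dimension of the middle term is the maximum of the other two. We recall two standard facts \cite{BH}. First, $H^a_{\mathfrak m}(M)=0$ for $a>\dim M$. Second, if $M\ne0$ and $H^a_{\mathfrak m}(M)=0$ for all $a\le s$, then $\operatorname{depth}M\ge s+1$, and every associated prime $\mathfrak p$ of $M$ satisfies $\dim k[x]/\mathfrak p\ge\operatorname{depth}M$. We use the second fact in the following form, which will force connecting homomorphisms to vanish.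

\begin{lemma}\label{lem:rigid}
Let $M'$ and $M$ be finitely generated graded $H$-modules with $\dim M'\le s$ and $H^a_{\mathfrak m}(M)=0$ for all $a\le s$. Then every homogeneous $k[x]$-linear map $f\colon M'\to M$ is zero.
\end{lemma}

\begin{proof}
If $f(M')\ne0$, it has an associated prime $\mathfrak p$, which is also associated to $M$. Then $f(M')$ contains a copy of $k[x]/\mathfrak p$, so $s\ge\dim f(M')\ge\dim k[x]/\mathfrak p\ge s+1$, a contradiction.
\end{proof}

\subsection{Coefficients in a complex}
Let $\Gamma$ be a finite group and $N$ a bounded complex of finite-dimensional $k\Gamma$-modules, with $N_t$ in homological degree $t$, that is, in cohomological degree $-t$. Let $Q\to k$ be a projective resolution. Hypercohomology and hyperhomology are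
\[H^j(\Gamma;N)=H^j\bigl(\operatorname{Hom}_{k\Gamma}(Q,N)\bigr)=\operatorname{Ext}^j_{k\Gamma}(k,N),\qquad H_m(\Gamma;N)=H_m\bigl(k\otimes_{k\Gamma}(Q\otimes N)\bigr).\]
If $N=\Sigma^tk$ is $k$ in homological degree $t$, then $H^j(\Gamma;N)=H^{j+t}(\Gamma)$. We use four properties.
\begin{enumerate}
\item[(H1)] A short exact sequence of complexes gives a long exact sequence in hypercohomology, and all its maps commute with multiplication by elements of even degree in $H^*(\Gamma)$.
\item[(H2)] $H^*(\Gamma;N)$ is finitely generated over $H^*(\Gamma)$. For a single module this is the theorem of Evens and Venkov; the general case follows from (H1) by induction on the length of $N$.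
\item[(H3)] If $N_t=0$ for $t<0$, then $H_m(\Gamma;N)=0$ for $m<0$, and $H_0(\Gamma;N)=H_0(N)_\Gamma$, the coinvariants, because $k\otimes_{k\Gamma}-$ is right exact.
\item[(H4)] If all $N_t$ are free, then $H^j(\Gamma;N)\cong H_{-j}(N_\Gamma)$, and $H^*(\Gamma;N)$ is finite-dimensional. Indeed, projective $k\Gamma$-modules are injective, so $N^\Gamma=\operatorname{Hom}_{k\Gamma}(k,N)\to\operatorname{Hom}_{k\Gamma}(Q,N)$ is a quasi-isomorphism, and the norm map $N_\Gamma\to N^\Gamma$, $n\mapsto\sum_{\gamma}\gamma n$, is an isomorphism on free modules.
\end{enumerate}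

\begin{proposition}\label{prop:ss}
There is a spectral sequence with finitely many columns $a\ge0$,
\[E_2^{a,b}=H^{a,b}_{\mathfrak m_\Gamma}\bigl(H^*(\Gamma;N)\bigr)\ \Rightarrow\ H_{-a-b}(\Gamma;N),\qquad d_s\colon E_s^{a,b}\to E_s^{a+s,\,b-s+1}.\]
In particular, if $E_2$ is concentrated in two adjacent columns $a-1$ and $a$, then $\dim E_2^{a-1,b+1}+\dim E_2^{a,b}=\dim H_{-a-b}(\Gamma;N)$.
\end{proposition}

\begin{proof}
The plan is to form the \v Cech complex at the level of cochains. For this the parameters must act on the cochains by strictly commuting chain maps.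

\emph{Step 1: the spectral sequence.} Let $\zeta_1,\dots,\zeta_n$, $n\ge1$, be a parameter sequence for $H^*(\Gamma)$. Let $P\to k$ be a resolution by finitely generated projective modules, and let $\hat z_a\colon P\to\Sigma^{|\zeta_a|}P$ be a chain map representing $\zeta_a$. Then $Q=P^{\otimes n}$, with the diagonal action, is again a resolution of $k$ by finitely generated projective modules. Let $z_a$ be the map $\hat z_a$ on the $a$th tensor factor. The $z_a$ have even degree and act on different factors, so they commute. Thus $A=\operatorname{Hom}_{k\Gamma}(Q,N)$ is a differential graded module over the polynomial ring $k[z]$, and $z_a$ acts on $H^*(A)=H^*(\Gamma;N)$ as $\zeta_a$. Let $\check C$ be the \v Cech complex of $k[z]$ and grade $A\otimes_{k[z]}\check C$ by the sum of the \v Cech degree and the internal degree. The filtration by \v Cech degree is finite. Since localization is exact, it gives a spectral sequence with $E_1^{a,*}=H^*(\Gamma;N)\otimes_{k[z]}\check C^a$. So $E_2^{a,*}=\check H^a(\zeta;H^*(\Gamma;N))$, which is local cohomology by Lemma~\ref{lem:cech}. It remains to identify the abutment $H^*(A\otimes_{k[z]}\check C)$.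

Let $Q^*=\operatorname{Hom}_k(Q,k)$. It is a complex of right $k\Gamma$-modules, and $f\mapsto\bigl(q\mapsto\sum_\gamma f(\gamma^{-1}q)\gamma\bigr)$ is a natural isomorphism $Q^*\cong\operatorname{Hom}_{k\Gamma}(Q,k\Gamma)$. As $N$ is bounded and each $Q_t$ is finitely generated projective, $A\cong Q^*\otimes_{k\Gamma}N$. The complex $\check C$ is the union of the subcomplexes $\check C_s=\bigotimes_a[k[z]\to z_a^{-s}k[z]]$, which are finite free over $k[z]$. Put $D_s=Q^*\otimes_{k[z]}\check C_s$ and $D_\infty=Q^*\otimes_{k[z]}\check C=\operatorname{colim}_sD_s$. Then $A\otimes_{k[z]}\check C\cong D_\infty\otimes_{k\Gamma}N$.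

We shall see that $D_\infty$ is quasi-isomorphic to $k$. This alone does not show that $D_\infty\otimes_{k\Gamma}N$ computes hyperhomology: $Q^*$ is also a complex of projective modules quasi-isomorphic to $k$, and $Q^*\otimes_{k\Gamma}N$ computes hypercohomology. The difference is that $D_s\otimes_{k\Gamma}-$ preserves quasi-isomorphisms, because $D_s$ is bounded up to a contractible part.

\emph{Step 2: $D_s\otimes_{k\Gamma}Y$ is acyclic for every acyclic complex $Y$.} The complex $D_s$ consists of finitely generated projective, hence injective, modules, and $D_s^j=0$ for $j\ll0$. For a simple right module $L$ we have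
\[\operatorname{Hom}_{k\Gamma}(L,D_s)\cong\operatorname{Hom}_{k\Gamma}(Q,L^*)\otimes_{k[z]}\check C_s .\]
Tensoring a differential graded $k[z]$-module with $[k[z]\to z_a^{-s}k[z]]$ produces, up to a shift, the mapping cone of $z_a^s$. Since $H^*(\Gamma;L^*)$ is finitely generated over $k[z]$, the long exact sequences of these cones show that the cohomology of $\operatorname{Hom}_{k\Gamma}(L,D_s)$ is finitely generated over $k[z]$. It vanishes after inverting any $z_a$, because $\check C_s[z_a^{-1}]$ is contractible. So it is killed by a power of each $z_a$, and it is finite-dimensional. There are finitely many simple modules, so there is $j_0$ with $H^j(\operatorname{Hom}_{k\Gamma}(L,D_s))=0$ for all $j\ge j_0$ and all simple $L$. As the terms of $D_s$ are injective, induction on the composition length gives the same vanishing for every finite-dimensional module $L$.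

Let $Z^j\subseteq D_s^j$ be the module of cocycles and let $j\ge j_0$. The inclusion $Z^j\to D_s^j$ is a cocycle of degree $j$ in $\operatorname{Hom}_{k\Gamma}(Z^j,D_s)$, hence a coboundary: there is $h\colon Z^j\to D_s^{j-1}$ such that $dh$ is the inclusion. So $d\colon D_s^{j-1}\to Z^j$ is a split surjection, $D_s^{j-1}=Z^{j-1}\oplus h(Z^j)$, and $Z^{j-1}$ and $Z^j$ are projective. We obtain a degreewise split exact sequence of complexes
\[0\to\bigl(\cdots\to D_s^{j_0-2}\to Z^{j_0-1}\to0\bigr)\to D_s\to\bigl(0\to Z^{j_0}\to D_s^{j_0}\to D_s^{j_0+1}\to\cdots\bigr)\to0,\]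
with $Z^{j_0-1}$ and $Z^{j_0}$ both in degree $j_0-1$. The left term is a bounded complex of projective modules, so its tensor product with $Y$ is acyclic, by induction on the length. The right term is spliced from the split exact sequences $0\to Z^j\to D_s^j\to Z^{j+1}\to0$, so it is contractible, and so is its tensor product with $Y$. The sequence stays exact after tensoring with $Y$ because it is degreewise split. Hence $D_s\otimes_{k\Gamma}Y$ is acyclic.

\emph{Step 3: the abutment.} Let $F=Q\otimes N$. The augmentation gives a quasi-isomorphism $F\to N$. By Step 2, applied to its mapping cone, $D_s\otimes_{k\Gamma}F\to D_s\otimes_{k\Gamma}N$ is a quasi-isomorphism. Filtered colimits are exact, so the same holds for $D_\infty$. Since $H^*(Q^*)=k$ is concentrated in degree $0$, each $z_a$ acts on it as zero, and the localization of $Q^*$ at any nonempty product of the $z_a$ is acyclic. So the projection $D_\infty\to Q^*$ to \v Cech degree $0$ is a quasi-isomorphism, and so is $k\to Q^*$. The complex $F$ consists of projective modules and $F_t=0$ for $t\ll0$; it is the union of its bounded subcomplexes $F_{\le m}$, so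 $-\otimes_{k\Gamma}F$ preserves quasi-isomorphisms. Altogether
\[H^j(A\otimes_{k[z]}\check C)\cong H^j(D_\infty\otimes_{k\Gamma}F)\cong H^j(k\otimes_{k\Gamma}F)=H_{-j}(\Gamma;N).\]
The last assertion holds because $d_s$ moves $s\ge2$ columns to the right.
\end{proof}

\section{A unitary group filtered by the rank of isotropy}\label{sec:model}

\subsection{The space}
Fix a faithful representation $G\subseteq U(n)$ with $n\ge1$. Let $T$ be the torus of diagonal matrices in $U=U(n)$, and let $S\cong(\mathbb Z/p)^n$ be the group of elements of $T$ of order dividing $p$. The action of $G$ on $U/S$ has two good properties: its isotropy groups are elementary abelian, and the chains on $U/S$ split into trivial modules (Lemma~\ref{lem:split}). It has one defect. An isotropy group $V$ need be neither central nor a direct factor in its normalizer in $G$, and then the cohomology of a stratum is hard to control. The remedy is not to divide by $S$. Let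
\[\Gamma=G\times S\quad\text{act on }U\text{ by}\quad(g,s)u=gus^{-1}.\]

For an elementary abelian $p$-subgroup $V\le G$ and an injective homomorphism $\varphi\colon V\to S$, let $\Delta_\varphi=\{(v,\varphi(v)):v\in V\}\le\Gamma$ be the graph of $\varphi$. The element $(g,s)$ fixes $u$ if and only if $u^{-1}gu=s$. So the isotropy group of $u$ is the graph $\Delta_{\varphi_u}$, where
\[V_u=G\cap uSu^{-1},\qquad\varphi_u\colon V_u\to S,\quad\varphi_u(v)=u^{-1}vu .\]
Note that $V_{us}=V_u$ and $V_{gu}=gV_ug^{-1}$ for $s\in S$, $g\in G$. The fixed point set of $\Delta_\varphi$ is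
\[F_\varphi=\{u\in U:\ u^{-1}vu=\varphi(v)\text{ for all }v\in V\}.\]
Thus $F_\varphi$ is the set of orthonormal bases that diagonalize $V$ with the eigenvalues in the order prescribed by $\varphi$. If $u\in F_\varphi$, then $V\le V_u$.

\begin{lemma}\label{lem:connected}
Every nonempty $F_\varphi$ is connected.
\end{lemma}

\begin{proof}
If $u_0\in F_\varphi$, then $u_0y\in F_\varphi$ if and only if $y$ centralizes $\varphi(V)$. So $F_\varphi=u_0C_U(\varphi(V))$. The centralizer is the product of the unitary groups of the common eigenspaces of $\varphi(V)$, and unitary groups are connected.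
\end{proof}

By Illman's theorem, the compact smooth $\Gamma$-manifold $U$ has a finite $\Gamma$-CW structure: $\Gamma$ permutes the cells, and an element that maps an open cell to itself fixes it pointwise. So the isotropy group is constant on each open cell, each $F_\varphi$ is a subcomplex, and the cellular chain complexes $C_*(-)$ of $\Gamma$-subcomplexes consist of permutation modules with the cells as bases. Put
\[X_j=\{u\in U:\operatorname{rk}V_u\ge j\}=\bigcup_{\operatorname{rk}V\ge j}\ \bigcup_{\varphi\colon V\to S}F_\varphi .\]
These are $\Gamma$-subcomplexes, $U=X_0\supseteq X_1\supseteq\cdots$, and $X_j=\emptyset$ for $j>r$. From now on $\mathfrak m=\mathfrak m_\Gamma$ and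
\[L=H^*(\Gamma;C_*(U)),\qquad K_i=H^*(\Gamma;C_*(X_i,X_{i+1})).\]

\subsection{The total module}
The ring $H^*(G)$ acts on $L$ through the projection $\Gamma\to G$.

\begin{lemma}\label{lem:split}
Let $b_t=\dim H_t(U/S)$, so that $b_0=1$. There is an isomorphism of $H^*(G)$-modules which in degree $j$ reads $L^j\cong\bigoplus_tH^{j+t}(G)^{b_t}$. Consequently
\begin{equation}\label{eq:split}
H^{i,j}_{\mathfrak m}(L)\cong\bigoplus_{t\ge0}H^{i,\,j+t}_{\mathfrak m_G}(H^*(G))^{b_t}.
\end{equation}
\end{lemma}

\begin{proof}
\emph{Reduction to $G$.} Let $Q_G$ and $Q_S$ be projective resolutions of $k$ over $kG$ and $kS$. Then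
\[\operatorname{Hom}_{k\Gamma}(Q_G\otimes Q_S,C_*(U))\cong\operatorname{Hom}_{kG}\bigl(Q_G,\operatorname{Hom}_{kS}(Q_S,C_*(U))\bigr).\]
The group $S$ acts freely on $U$, so $C_*(U)$ consists of free $kS$-modules. The maps in (H4) for the group $S$ commute with $G$ and give a $G$-equivariant quasi-isomorphism $C_*(U/S)=C_*(U)_S\to\operatorname{Hom}_{kS}(Q_S,C_*(U))$. Hence $L\cong H^*(G;C_*(U/S))$ as $H^*(G)$-modules.

\emph{The map $H^*(BS)\to H^*(U/S)$ induced by the principal $S$-bundle $U\to U/S$ is onto.} Consider the fiber bundle $T/S\to U/S\to U/T$. Over the fiber, the $S$-bundle is the connected covering $T\to T/S$, so $\pi_1(T/S)\to S$ is onto and $H^1(BS)=\operatorname{Hom}(S,k)\to H^1(T/S)$ is injective. Both spaces have dimension $n$, since $T/S$ is a torus of dimension $n$; so the map is bijective. The cohomology ring of a torus is generated by $H^1$, so $H^*(BS)\to H^*(T/S)$ is onto. The Leray--Hirsch theorem says that classes on the total space of a fiber bundle that restrict to a basis of the cohomology of the fiber form a basis of the cohomology of the total space over that of the base. So $H^*(U/S)$ is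 generated over $H^*(U/T)$ by the image of $H^*(BS)$. The cohomology ring of the flag manifold $U/T$ is generated by the Chern classes of the line bundles $U\times_T\mathbb C_{\chi_a}$, where $\chi_a$ is the $a$th coordinate of $T$. Their pullbacks $U\times_S\mathbb C_{\chi_a|S}$ to $U/S$ are associated with the $S$-bundle $U\to U/S$ and so are pulled back from $BS$.

\emph{Splitting.} The principal $S$-bundle $EG\times_GU\to EG\times_G(U/S)$ restricts to $U\to U/S$ on the fiber $U/S$. So the classifying map of $U\to U/S$ factors as $U/S\to EG\times_G(U/S)\to BS$, and the restriction $H^*(EG\times_G(U/S))\to H^*(U/S)$ is onto. Now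
\[H^t(EG\times_G(U/S))=H^t(G;C^*(U/S))=\operatorname{Hom}_{D(kG)}\bigl(\Sigma^{-t}k,C^*(U/S)\bigr),\]
where $D(kG)$ is the derived category, and the restriction sends a morphism to the image of $1$ under the induced map on cohomology. Lifting a homogeneous basis of $H^*(U/S)$ gives a morphism $\bigoplus_t\Sigma^{-t}k^{b_t}\to C^*(U/S)$ in $D(kG)$ that is an isomorphism on cohomology, hence an isomorphism. Dualizing, $C_*(U/S)\simeq\bigoplus_t\Sigma^tk^{b_t}$. This gives the first assertion. In particular $L$ is finitely generated over $H^*(G)$, and \eqref{eq:split} follows from Lemma~\ref{lem:change} applied to $H^*(G)\to H^*(\Gamma)$.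
\end{proof}

\subsection{The smallest case}
The following example contains every step of the proof of Theorem~\ref{thm:formula}, and it shows why the theorem involves ranks $\ge i-1$ and not ranks $\ge i$.

\begin{example}\label{ex:u2}
Let $G\cong\mathbb Z/p$ be generated by $g=\operatorname{diag}(\zeta,1)\in U=U(2)$ with $\zeta=e^{2\pi\sqrt{-1}/p}$, and take $i=1$. We have $V_u=G$ if and only if $u^{-1}gu$ is diagonal, that is, equal to $\operatorname{diag}(\zeta,1)$ or $\operatorname{diag}(1,\zeta)$. So $X_1=T\sqcup Tw$, where $w$ is the nontrivial permutation matrix, and $X_2=\emptyset$. Both tori are $\Gamma$-invariant, because $G\le T$ and $w$ normalizes $S$.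

\emph{The strata.} All points of $T$ have the same isotropy group $\Delta\cong G$, and $\Gamma=\Delta\times S$ with $S$ acting freely. By the K\"unneth theorem and (H4), $H^*(\Gamma;C_*(T))\cong H^*(G)\otimes H_*(T/S)$ with $H_t$ in degree $-t$, and the same argument applies to $Tw$. So $K_1$ is a free $H^*(G)$-module with two generators in degree $0$ and the others in negative degrees. By Lemma~\ref{lem:change} and Example~\ref{ex:cyclic}, its local cohomology lies in column $1$, and $H^{1,-1}_{\mathfrak m}(K_1)=k^2$. On $U\setminus X_1$ the action is free, so by (H4) the module $K_0$ is finite-dimensional with $K_0^j=H_{-j}(U/\Gamma,X_1/\Gamma)$, and its local cohomology is $K_0$ itself, in column $0$.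

\emph{The filtration.} The connecting map $K_0\to K_1$ is zero, since $K_0$ is killed by a power of the class $y$ of Example~\ref{ex:cyclic} and $K_1$ is free over $k[y]$. So $0\to K_1\to L\to K_0\to0$ is exact, the local cohomology of $L$ lies in columns $0$ and $1$, and there is an exact sequence
\[0\to H^0_{\mathfrak m}(L)\to K_0\to H^1_{\mathfrak m}(K_1)\to H^1_{\mathfrak m}(L)\to0 .\]

\emph{The count.} By Proposition~\ref{prop:ss}, $\dim H^{0,0}_{\mathfrak m}(L)+\dim H^{1,-1}_{\mathfrak m}(L)=\dim H_0(U)_\Gamma=1$, and $H^{0,0}_{\mathfrak m}(L)$ embeds in $K_0^0=H_0(U/\Gamma,X_1/\Gamma)=0$. So $H^{1,-1}_{\mathfrak m}(L)=k$, in agreement with \eqref{eq:split} and Example~\ref{ex:cyclic}.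

The stratum $X_1$ alone gives $k^2$, one copy for each ordering of the eigenvalues of $g$, and this number depends on the representation: for $G\subset U(1)$ the space $X_1=U(1)$ is connected. The correction comes from $K_0^{-1}=H_1(U/\Gamma,X_1/\Gamma)$, where paths from $T$ to $Tw$ define classes. What counts is the components of $X_{i-1}$, not those of $X_i$.
\end{example}

\subsection{The strata and the filtration}
In Example~\ref{ex:u2} the isotropy group is a direct factor of $\Gamma$. In general it is a direct factor of its normalizer, and the projection onto it extends to $\Gamma$. This is where the factor $S$ is used.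

\begin{lemma}\label{lem:stratum}
We have $H^a_{\mathfrak m}(K_i)=0$ for $a\ne i$, and $\dim K_i\le i$.
\end{lemma}

\begin{proof}
Let $e$ be a cell of $X_i\setminus X_{i+1}$ with isotropy group $\Delta$, of rank $i$. The closure of $e$ is fixed by $\Delta$, so the cells in the boundary of $e$ have isotropy groups containing $\Delta$. Those outside $X_{i+1}$ have isotropy of rank $i$, hence equal to $\Delta$. So $C_*(X_i,X_{i+1})=\bigoplus_\Delta C^\Delta$ as complexes, where $\Delta$ runs over the isotropy groups of rank $i$ and $C^\Delta$ is spanned by the cells with isotropy group exactly $\Delta$. The group $\Gamma$ permutes the summands, and the stabilizer of $C^\Delta$ is $E=N_\Gamma(\Delta)$. By Shapiro's lemma, $K_i$ is the direct sum of the modules $H^*(E;C^\Delta)$, one for each conjugacy class of $\Delta$, with $H^*(\Gamma)$ acting through restriction to $E$. The group $E/\Delta$ permutes the cells of $C^\Delta$ freely.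

Let $\Delta=\Delta_\varphi$ with $\varphi\colon V\to S$. Since $S$ is abelian, $(g,s)$ conjugates $(v,\varphi(v))$ to $(gvg^{-1},\varphi(v))$. This lies in $\Delta$ if and only if $gvg^{-1}\in V$ and $\varphi(gvg^{-1})=\varphi(v)$, which means $gvg^{-1}=v$ because $\varphi$ is injective. So $E=C_G(V)\times S$, and $\Delta$ is central in $E$. The injective linear map $\varphi$ has a left inverse $\pi\colon S\to V$. Define $\theta\colon\Gamma\to V$ by $\theta(g,s)=\pi(s)$. Then $\theta$ maps $\Delta$ isomorphically onto $V$, so $E=\Delta\times E'$ with $E'=E\cap\ker\theta\cong E/\Delta$, and $\theta|_E$ is the projection to the first factor. As $\Delta$ acts trivially on $C^\Delta$, the K\"unneth theorem gives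
\[H^*(E;C^\Delta)\cong H^*(V)\otimes H^*(E';C^\Delta),\]
and the action of $H^*(V)$ on the first factor is the action through $\theta^*\colon H^*(V)\to H^*(\Gamma)$. The second factor is finite-dimensional by (H4). So $H^*(E;C^\Delta)$ is a finitely generated free $H^*(V)$-module, and by Lemma~\ref{lem:change} its local cohomology can be computed over $H^*(V)$. By Example~\ref{ex:cyclic} and the K\"unneth theorem, $H^*(V)$ is finitely generated and free over a polynomial ring in $i$ variables of degree $2$. So the local cohomology is concentrated in degree $i$, and the dimension is at most $i$.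
\end{proof}

We shall treat the components of $X_{i-1}$ separately, so we set up the filtration for a union of components. Let $b\ge0$ and let $Y$ be a $\Gamma$-invariant union of components of $X_b$; it is an open and closed subcomplex of $X_b$. For $b\le s\le t$ put
\[Y_s=Y\cap X_s,\qquad L_Y[s,t)=H^*(\Gamma;C_*(Y_s,Y_t)).\]
Since $Y_t=\emptyset$ for $t>r$, we write $L_Y[s,\infty)=H^*(\Gamma;C_*(Y_s))$ for the value at large $t$. The complement of $Y$ in $X_b$ is also a $\Gamma$-subcomplex, so $C_*(Y_s,Y_{s+1})$ is a direct summand of $C_*(X_s,X_{s+1})$. Hence $L_Y[s,s+1)$ is a direct summand of $K_s$, and Lemma~\ref{lem:stratum} holds for it. A filtration of spaces gives only long exact sequences. They break into short ones because the deeper strata have greater depth than the shallower ones have dimension.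

\begin{lemma}\label{lem:filtration}
Let $b\le s\le t\le u$.
\begin{enumerate}
\item[(a)] $H^a_{\mathfrak m}(L_Y[s,t))=0$ unless $s\le a<t$, and $\dim L_Y[s,t)\le t-1$.
\item[(b)] The sequence $0\to L_Y[t,u)\to L_Y[s,u)\to L_Y[s,t)\to0$ is exact.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $t$ and use downward induction on $s$. For $s=t$ the module is zero. Let $s<t$, and consider the long exact sequence of
\[0\to C_*(Y_{s+1},Y_t)\to C_*(Y_s,Y_t)\to C_*(Y_s,Y_{s+1})\to0 .\]
The connecting map goes from $L_Y[s,s+1)$, of dimension $\le s$, to $L_Y[s+1,t)$, whose local cohomology vanishes in degrees $a\le s$ by induction. It is zero by Lemma~\ref{lem:rigid}. So $0\to L_Y[s+1,t)\to L_Y[s,t)\to L_Y[s,s+1)\to0$ is exact. The outer terms have local cohomology only in degrees $s+1\le a<t$ and $a=s$, and dimensions at most $t-1$ and $s\le t-1$.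

(b) The connecting map goes from $L_Y[s,t)$, of dimension $\le t-1$, to $L_Y[t,u)$, whose local cohomology vanishes in degrees $a\le t-1$. It is zero by Lemma~\ref{lem:rigid}.
\end{proof}

\section{The edge of local cohomology}\label{sec:edge}

\subsection{Counting components of the space}
By an \emph{orbit of components} of $X_{i-1}$ we mean the union of the components in one $\Gamma$-orbit.

\begin{proposition}\label{prop:count}
Let $i\ge1$. Then $H^{i,j}_{\mathfrak m_G}(H^*(G))=0$ for $j>-i$, and $h_i(G)$ is the number of orbits of components of $X_{i-1}$ that meet $X_i$ but not $X_{i+1}$.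
\end{proposition}

\begin{proof}
\emph{Above the line.} Let $j>-i$. By Lemma~\ref{lem:stratum} the spectral sequence of Proposition~\ref{prop:ss} for $C_*(X_i,X_{i+1})$ has one column, so $H^{i,j}_{\mathfrak m}(K_i)\cong H_{-i-j}(\Gamma;C_*(X_i,X_{i+1}))$, which is zero by (H3). For $l\ne i$ we have $H^i_{\mathfrak m}(K_l)=0$. Lemma~\ref{lem:filtration}(b) gives exact sequences
\[H^{i,j}_{\mathfrak m}(L_U[l+1,\infty))\to H^{i,j}_{\mathfrak m}(L_U[l,\infty))\to H^{i,j}_{\mathfrak m}(K_l),\]
and downward induction on $l$ yields $H^{i,j}_{\mathfrak m}(L)=0$. The summand $t=0$ of \eqref{eq:split} gives the first assertion. For $j=-i$ the summands with $t>0$ in \eqref{eq:split} now vanish, so $h_i(G)=\dim H^{i,-i}_{\mathfrak m}(L)$.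

\emph{Removing the low strata.} In the exact sequence $0\to L_U[i-1,\infty)\to L\to L_U[0,i-1)\to0$ the last term has $H^a_{\mathfrak m}=0$ for $a\ge i-1$. So both neighbors of the map $H^i_{\mathfrak m}(L_U[i-1,\infty))\to H^i_{\mathfrak m}(L)$ vanish, and it is an isomorphism. (With $i$ in place of $i-1$ the left neighbor need not vanish, as Example~\ref{ex:u2} shows.) Therefore
\[H^i_{\mathfrak m}(L)\cong\bigoplus_YH^i_{\mathfrak m}(L_Y),\qquad L_Y=L_Y[i-1,\infty)=H^*(\Gamma;C_*(Y)),\]
where $Y$ runs over the orbits of components of $X_{i-1}$. For such $Y$, the group $\Gamma$ permutes a basis of $H_0(Y)$ transitively, so $H_0(Y)_\Gamma=k$. A nonempty $\Gamma$-subcomplex $Y'\subseteq Y$ meets every component of $Y$, so $H_0(Y,Y')=0$. We show that $\dim H^{i,-i}_{\mathfrak m}(L_Y)$ is $1$ if $Y_i\ne\emptyset=Y_{i+1}$ and $0$ otherwise.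

\emph{Case $Y_i=\emptyset$.} Then $L_Y=L_Y[i-1,i)$, and $H^i_{\mathfrak m}(L_Y)=0$.

\emph{Case $Y_i\ne\emptyset$, $Y_{i+1}=\emptyset$.} Then $L_Y=L_Y[i-1,i+1)$ has local cohomology only in columns $i-1$ and $i$. By Proposition~\ref{prop:ss} and (H3),
\[\dim H^{i-1,1-i}_{\mathfrak m}(L_Y)+\dim H^{i,-i}_{\mathfrak m}(L_Y)=\dim H_0(Y)_\Gamma=1 .\]
The exact sequence $0\to L_Y[i,i+1)\to L_Y\to L_Y[i-1,i)\to0$ and $H^{i-1}_{\mathfrak m}(L_Y[i,i+1))=0$ show that $H^{i-1}_{\mathfrak m}(L_Y)$ embeds in $H^{i-1}_{\mathfrak m}(L_Y[i-1,i))$. The module $L_Y[i-1,i)$ has one column, so $H^{i-1,1-i}_{\mathfrak m}(L_Y[i-1,i))\cong H_0(Y,Y_i)_\Gamma=0$. Hence the first summand above is $0$ and the second is $1$.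

\emph{Case $Y_{i+1}\ne\emptyset$.} The exact sequence $0\to L_Y[i+1,\infty)\to L_Y\to L_Y[i-1,i+1)\to0$ and $H^i_{\mathfrak m}(L_Y[i+1,\infty))=0$ show that $H^i_{\mathfrak m}(L_Y)$ embeds in $H^i_{\mathfrak m}(L_Y[i-1,i+1))$. This module has columns $i-1$ and $i$ only, so $\dim H^{i,-i}_{\mathfrak m}(L_Y[i-1,i+1))\le\dim H_0(Y,Y_{i+1})_\Gamma=0$.
\end{proof}

\subsection{From the space to the poset}
The space $X_{i-1}$ is covered by the connected sets $F_\varphi$, which record a subgroup $V$ together with an ordering of its eigenvalues, while the poset records only $V$. We first lift paths from the poset to the space and then show that the ordering does not matter once the rank exceeds the lower bound $i-1$ by one.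

\begin{lemma}\label{lem:lift}
Let $s\ge0$, let $V$ and $W$ lie in the same component of $\mathcal A_{\ge s}(G)$, and let $\varphi\colon V\to S$ be injective with $F_\varphi\ne\emptyset$. Then there is an injective $\psi\colon W\to S$ such that $F_\psi\ne\emptyset$ and $F_\psi$ lies in the same component of $X_s$ as $F_\varphi$.
\end{lemma}

\begin{proof}
By induction on the length of a path we may assume that $V$ and $W$ are comparable. If $W\le V$, take $\psi=\varphi|_W$; then $F_\varphi\subseteq F_\psi$, and $F_\psi\subseteq X_s$ is connected by Lemma~\ref{lem:connected}. If $V\le W$, choose $u\in F_\varphi$. The group $u^{-1}Wu$ centralizes $u^{-1}Vu=\varphi(V)$, so it preserves the common eigenspaces of $\varphi(V)$, which are spanned by standard basis vectors. Diagonalizing the abelian group $u^{-1}Wu$ on each eigenspace, we find $y\in C_U(\varphi(V))$ with $y^{-1}u^{-1}Wuy\le T$, and hence $\le S$ because $W$ has exponent dividing $p$. Put $\psi(g)=(uy)^{-1}g(uy)$. Then $uy\in F_\psi$, and $\psi(v)=y^{-1}\varphi(v)y=\varphi(v)$ for $v\in V$. So $\emptyset\ne F_\psi\subseteq F_\varphi$.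
\end{proof}

\begin{lemma}\label{lem:swap}
Let $\operatorname{rk}V\ge s+1$ and let $\psi,\psi'\colon V\to S$ be injective with $F_\psi\ne\emptyset\ne F_{\psi'}$. Then $F_\psi$ and $F_{\psi'}$ lie in the same component of $X_s$.
\end{lemma}

\begin{proof}
Write $\psi=\operatorname{diag}(\chi_1,\dots,\chi_n)$ with characters $\chi_a$ of $V$ with values in the $p$th roots of unity. Both $\psi$ and $\psi'$ are unitarily equivalent to the inclusion $V\subseteq U$, so the diagonal entries of $\psi'$ are a permutation of the $\chi_a$. Every permutation of the $\chi_a$ has the form $w^{-1}\psi w$ for a permutation matrix $w$, and $F_{w^{-1}\psi w}=F_\psi w\ne\emptyset$. Writing the permutation as a product of transpositions, we may assume that $\psi'$ arises from $\psi$ by exchanging $\chi_a$ and $\chi_b$. Then $\psi$ and $\psi'$ agree on $V'=\ker(\chi_a\chi_b^{-1})$, which has index at most $p$ in $V$ and so has rank $\ge s$. Hence $F_\psi\cup F_{\psi'}\subseteq F_{\psi|V'}$, which is connected and lies in $X_s$.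
\end{proof}

The hypothesis $\operatorname{rk}V\ge s+1$ cannot be dropped: in Example~\ref{ex:u2} with $s=1$, the space $X_1$ has two orbits of components while $\mathcal A_{\ge1}(G)$ is a point.

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
The vanishing for $j>-i$ is part of Proposition~\ref{prop:count}. We match the orbits counted there with the classes of components of $\mathcal A=\mathcal A_{\ge i-1}(G)$.

\emph{The map $\Theta$.} For $u\in X_{i-1}$ let $\vartheta(u)$ be the component of $V_u$ in $\mathcal A$. The space $X_{i-1}$ is the union of the finitely many closed sets $F_\varphi$ with $\varphi\colon V\to S$, $V\in\mathcal A$. On $F_\varphi$ we have $V\le V_u$, so $\vartheta$ is constant there, with value the component of $V$. The finitely many fibers of $\vartheta$ are thus finite unions of closed sets, so they are closed and open, and $\vartheta$ is constant on the components of $X_{i-1}$. Since $V_{gus^{-1}}=gV_ug^{-1}$, it induces a map $\Theta$ from the orbits of components of $X_{i-1}$ to the $G$-classes of components of $\mathcal A$. The map $\Theta$ is onto: every $V\in\mathcal A$ can be diagonalized,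 so $u^{-1}Vu\le S$ and $V\le V_u$ for some $u$.

\emph{Ranks.} Let $j\ge i-1$. An orbit $Y$ meets $X_j$ if and only if the components in $\Theta(Y)$ contain a member of rank $\ge j$. Indeed, if $u\in Y\cap X_j$, then $V_u$ is such a member. Conversely, let $u\in Y$ and let $W\in\vartheta(u)$ have rank $\ge j$. Lemma~\ref{lem:lift}, applied to $\varphi_u$, gives $\emptyset\ne F_\psi\subseteq Y$ with $\psi$ defined on $W$, and $F_\psi\subseteq X_j$.

\emph{Injectivity on orbits that meet $X_i$.} Let $Y,Y'$ be two such orbits with $\Theta(Y)=\Theta(Y')$. Choose $u\in Y$ and $u'\in Y'\cap X_i$. After replacing $u$ by $gu$ for a suitable $g\in G$, the groups $V_u$ and $V_{u'}$ lie in the same component of $\mathcal A$. By Lemma~\ref{lem:lift} there is $\psi\colon V_{u'}\to S$ with $\emptyset\ne F_\psi\subseteq Y$. By Lemma~\ref{lem:swap} with $s=i-1$, the set $F_\psi$ lies in the same component of $X_{i-1}$ as $F_{\varphi_{u'}}\ni u'$. So $Y=Y'$.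

Together, $\Theta$ restricts to a bijection from the orbits that meet $X_i$ but not $X_{i+1}$ to the classes of components of $\mathcal A$ of maximal rank exactly $i$.
\end{proof}

\section{A counterexample of order $p^8$}\label{sec:counter}

By Theorem~\ref{thm:formula}, a counterexample needs an elementary abelian subgroup $V$ of rank $i<r$ that is cut off from all subgroups of larger rank in $\mathcal A_{\ge i-1}$. Let $Z$ be the maximal central elementary abelian subgroup. Then $V$ must contain $Z$, since otherwise $VZ$ has larger rank. And $Z$ itself must have rank less than $i-1$, since otherwise it joins $V$ to every other member through $V\ge Z\le ZW\ge W$. So $i\ge c+2$. The next lemma puts the subgroups of large rank into a normal subgroup $N$ and cuts them off from $V$ by a condition on centralizers.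

\begin{lemma}\label{lem:criterion}
Let $P$ be a finite $p$-group, $N$ a normal subgroup, $Z\le N$ an elementary abelian subgroup of rank $c$ that is central in $P$, and $V\le P$ an elementary abelian subgroup of rank $i\ge c+2$ with $P=NV$ and $V\cap N=Z$. Suppose that the $p$-rank of $N$ is greater than $i$ and that
\begin{enumerate}
\item[$(*)$] no element of $P\setminus N$ commutes with an element of order $p$ in $N\setminus Z$.
\end{enumerate}
Then $Z$ is the maximal central elementary abelian subgroup of $P$, and $P$ has the same $p$-rank $r$ as $N$. Every member $W$ of the component of $V$ in $\mathcal A_{\ge i-1}(P)$ satisfies $W\cap N\le Z$, and this component has maximal rank exactly $i$. In particular $h_i(P)\ne0$ with $c\le i<r$, so \eqref{eq:src} fails for $P$.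
\end{lemma}

\begin{proof}
\emph{Center.} Let $g$ be central of order $p$. Since $N$ has rank greater than $c$, there are elements of order $p$ in $N\setminus Z$; they commute with $g$, so $g\in N$ by $(*)$. The set $V\setminus N=V\setminus Z$ is not empty and its elements commute with $g$, so $g\in Z$ by $(*)$.

\emph{Rank.} Let $W\le P$ be elementary abelian. The quotient $P/N\cong V/Z$ is elementary abelian of rank $i-c$. So if $W\cap N\le Z$, then $\operatorname{rk}W\le c+(i-c)=i$. Otherwise $W$ contains an element of order $p$ in $N\setminus Z$, and $W\le N$ by $(*)$. As the rank of $N$ exceeds $i$, it is the rank of $P$.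

\emph{Component.} Let $W\in\mathcal A_{\ge i-1}(P)$ satisfy $W\cap N\le Z$, as $V$ does, and let $W'\in\mathcal A_{\ge i-1}(P)$ be comparable to $W$. If $W'\le W$, then $W'\cap N\le Z$. Let $W\le W'$. Since $\operatorname{rk}W\ge i-1>c$, there is $g\in W\setminus N$; this is where $i\ge c+2$ is used. The elements of $W'\cap N$ commute with $g$, so $W'\cap N\le Z$ by $(*)$. Hence the condition $W\cap N\le Z$ holds on the whole component of $V$, and its members have rank at most $i$ by the previous paragraph. Theorem~\ref{thm:formula} gives $h_i(P)\ne0$.
\end{proof}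

In a field, $a'b=0$ with $b\ne0$ forces $a'=0$. This makes unitriangular matrices over $\mathbb F_q$ a source of condition $(*)$.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Write the elements of $P$ as triples $(a,b,e)$. The matrix product is
\[(a,b,e)(a',b',e')=(a+a',\,b+b',\,e+e'+ab'),\]
so $(a,b,e)$ and $(a',b',e')$ commute if and only if $ab'=a'b$. Let
\[N=\{(a,0,e)\},\qquad V=\{(0,b,e)\},\qquad Z=\{(0,0,e)\}.\]
On $N$ and on $V$ the term $ab'$ vanishes, so $N\cong\mathbb F_q\oplus\mathbb F_q$ and $V\cong B\oplus\mathbb F_q$ are elementary abelian of ranks $6$ and $5$. The subgroup $Z=V\cap N$ is central of rank $3$. The subgroup $N$ is the kernel of the homomorphism $(a,b,e)\mapsto b$, which maps $V$ onto $B$; so $N$ is normal and $P=NV$. If $(a,b,e)$ with $b\ne0$ commutes with $(a',0,e')$, then $a'b=0$, so $a'=0$. This is $(*)$. Lemma~\ref{lem:criterion} applies with $c=3$, $i=5$, $r=6$.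
\end{proof}

\begin{remark}\label{rem:parameters}
Replace $\mathbb F_{p^3}$ by $\mathbb F_{p^m}$ and $B$ by a subspace of dimension $d\ge1$. Then $Z$, $V$, $N$ have ranks $m$, $m+d$, $2m$, and $(*)$ holds as before. The two numerical hypotheses of Lemma~\ref{lem:criterion} read $d\ge2$ and $d<m$, so $(m,d)=(3,2)$ is the smallest choice. For $d=1$ the path $V\ge Z\le N$ lies in $\mathcal A_{\ge i-1}(P)$, and for $d=m$ the rank of $V$ is not smaller than that of $N$.
\end{remark}

\begin{remark}\label{rem:differential}
For the group $P$ of Theorem~\ref{thm:counter}, both $E_2^{5,-5}$ and $E_2^{6,-6}$ in \eqref{eq:ss-intro} are nonzero. Differentials that start on the line $j=-i$ end above it and so vanish, while only one dimension survives. Hence a nonzero differential ends on the line. It starts in a column $\ge c=3$, so one of $d_2\colon E_2^{3,-4}\to E_2^{5,-5}$, $d_2\colon E_2^{4,-5}\to E_2^{6,-6}$, $d_3\colon E_3^{3,-4}\to E_3^{6,-6}$ is nonzero.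
\end{remark}

\section{The pairs $(c,r)$ that admit counterexamples}\label{sec:range}

\subsection{Where the conjecture holds}

\begin{proof}[Proof of Theorem~\ref{thm:range}(1)]
By Theorem~\ref{thm:formula} we must show that no component of $\mathcal A_{\ge i-1}(G)$ has maximal rank $i$. Let $V\le G$ be elementary abelian of rank $i$, let $P$ be a Sylow $p$-subgroup containing $V$, let $Z$ be the maximal central elementary abelian subgroup of $P$, and let $W\le P$ be elementary abelian of rank $r>i$. It suffices to join $V$ to $W$ in $\mathcal A_{\ge i-1}(P)$.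

If $i\le c_P+1$, then $Z\in\mathcal A_{\ge i-1}(P)$, and $V\le VZ\ge Z\le ZW\ge W$ is a path. A nontrivial $p$-group has nontrivial center, so $c_P\ge1$, and this covers $i\le2$.

Let $i=3$, so $r\ge4$. A normal subgroup of rank $2$ now takes the place of $Z$. A $p$-group in which every normal abelian subgroup is cyclic is itself cyclic or a $2$-group of maximal class \cite[5.4.10]{Gor}; such a group has a cyclic subgroup of index at most $2$ and so has rank at most $2$. Hence $P$ has a noncyclic normal abelian subgroup $A$. The elements of $A$ of order dividing $p$ form a normal elementary abelian subgroup of $P$ of order at least $p^2$. A normal subgroup of a $p$-group $P$ contains normal subgroups of $P$ of every smaller $p$-power order, so there is a normal subgroup $E\cong(\mathbb Z/p)^2$ of $P$. The $p$-group $P/C_P(E)$ embeds in $GL_2(\mathbb F_p)$, of order $p(p-1)^2(p+1)$, so $|P:C_P(E)|\le p$. If $W'\le P$ is elementary abelian of rank $\ge3$, then $C_{W'}(E)$ has index at most $p$ in $W'$, hence rank $\ge2$, and $W'\ge C_{W'}(E)\le C_{W'}(E)E\ge E$ is a path in $\mathcal A_{\ge2}(P)$. So $V$ and $W$ are both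 joined to $E$.
\end{proof}

When $c=0<r$, the conjecture includes the column $i=0$, which Theorem~\ref{thm:formula} does not cover.

\begin{lemma}\label{lem:zero}
If $r>0$, then $H^0_{\mathfrak m_G}(H^*(G))=0$.
\end{lemma}

\begin{proof}
Let $P\ne1$ be a Sylow $p$-subgroup. Since $H^*(P)$ is finite over $H^*(G)$, the quotient $H^*(P)/\mathfrak m_GH^*(P)$ is finite-dimensional, so $\mathfrak m_P^l\subseteq\mathfrak m_GH^*(P)$ for some $l$. Hence restriction carries $\mathfrak m_G$-torsion to $\mathfrak m_P$-torsion. By Duflot's theorem $H^*(P)$ has depth at least $c_P\ge1$, so its $\mathfrak m_P$-torsion is zero. Restriction to a Sylow subgroup is injective, and the lemma follows.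
\end{proof}

\begin{proof}[Proof of the ``only if'' part of Theorem~\ref{thm:range}(2)]
Let $r\le4$ or $r-c\le2$; we prove \eqref{eq:src}. If $r=0$, then $H^*(G)=k$, and \eqref{eq:src} only asks that $H^{0,j}_{\mathfrak m_G}(k)=0$ for $j>0$. Let $r>0$. By Lemma~\ref{lem:zero} and Theorem~\ref{thm:formula}, it remains to show $h_i(G)=0$ for $\max(c,1)\le i<r$. If $r\le4$, then $i\le3$. If $r-c\le2$, then $i\le c+1$. The maximal central elementary abelian $p$-subgroup of $G$ is a normal $p$-subgroup, so it lies in every Sylow subgroup $P$ and is central there; thus $c\le c_P$ and $i\le c_P+1$. Part (1) applies in both cases.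
\end{proof}

\subsection{Groups of rank five}
The extreme cases are $r=5$ and $c\in\{2,1,0\}$, where only $i=4$ is left open by part (1).

\begin{proposition}\label{prop:base}
For every prime $p$ and every $c\in\{0,1,2\}$ there is a finite group $G$ of $p$-rank $5$ and central rank $c$ with $h_4(G)\ne0$.
\end{proposition}

For $c=2$ we apply Lemma~\ref{lem:criterion} with $i=4$ and $N$ of rank $5$. The groups of Section~\ref{sec:counter} are not enough. Suppose that $N$ is abelian, let $N_1$ be its subgroup of elements of order dividing $p$, and let $\beta$ be the linear map induced on $N_1$ by an element of $V\setminus Z$. By $(*)$, the kernel of $\beta-1$ is $Z$. If $(\beta-1)^2=0$, then $\beta-1$ embeds $N_1/Z$ in $Z$, and the rank of $N$ is at most $2c=4$. So we need $(\beta-1)^2\ne0$, that is, a Jordan block of size at least $3$. For odd $p$ this is possible. For $p=2$ we have $(\beta-1)^2=\beta^2-1=0$, so $N$ must be nonabelian.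

To lower the central rank we adjoin automorphisms. If $B$ acts on $N$ through $\rho$, and automorphisms $\alpha$ of $N$ and $\alpha'$ of $B$ satisfy $\alpha\rho(b)=\rho(\alpha'(b))\alpha$ for all $b$, then $nb\mapsto\alpha(n)\alpha'(b)$ is an automorphism of $N\rtimes B$.

\begin{lemma}\label{lem:coprime}
Let $P$ be a finite $p$-group with maximal central elementary abelian subgroup $Z$, let $A$ be a group of automorphisms of $P$ of order prime to $p$, and let $G=P\rtimes A$. Then $G$ has the same $p$-rank as $P$, its central rank is the rank of the fixed subgroup $Z^A$, and for $i\ge1$ we have $h_i(G)\ne0$ if and only if $h_i(P)\ne0$.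
\end{lemma}

\begin{proof}
The subgroup $P$ is a normal Sylow $p$-subgroup, so it contains every $p$-subgroup of $G$, and $\mathcal A_{\ge s}(G)=\mathcal A_{\ge s}(P)$. This gives the rank and, by Theorem~\ref{thm:formula}, the last assertion. An element of order dividing $p$ is central in $G$ if and only if it lies in $P$, is central in $P$ and is fixed by $A$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:base} for odd $p$]
Let $\mathbb F=\mathbb F_{p^2}$.

\emph{The case $c=2$.} Let $N=\mathbb F_p\oplus\mathbb F\oplus\mathbb F$, elementary abelian of rank $5$, and for $b\in B=\mathbb F$ define the $\mathbb F_p$-linear map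
\[\rho(b)(s,u,e)=\bigl(s,\ u+sb,\ e+bu+\tfrac12sb^2\bigr).\]
This is the exponential of $b$ times a nilpotent Jordan block of size $3$ on $\mathbb F^3$, restricted to the vectors whose first coordinate lies in $\mathbb F_p$; the factor $\frac12$ needs $p$ odd. It is an action of the additive group $B$: the second coordinate of $\rho(b')\rho(b)(s,u,e)$ is $u+s(b+b')$, and the third is
\[e+bu+\tfrac12sb^2+b'(u+sb)+\tfrac12sb'^2=e+(b+b')u+\tfrac12s(b+b')^2 .\]
Let $P=N\rtimes B$, of order $p^7$, and $Z=\{(0,0,e)\}$. Every $\rho(b)$ fixes $Z$ pointwise, so $Z$ is central of rank $2$, and $V=Z\times B$ is elementary abelian of rank $4$ with $P=NV$ and $V\cap N=Z$. For $b\ne0$ the vector $(s,u,e)$ is fixed by $\rho(b)$ if and only if $sb=0$ and $bu+\frac12sb^2=0$, that is, $s=0$ and $u=0$. Since $N$ is abelian, an element $nb\in P\setminus N$ acts on $N$ as $\rho(b)$, so it centralizes only $Z$. This is $(*)$. Lemma~\ref{lem:criterion} gives $c=2$, $r=5$, $h_4(P)\ne0$.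

\emph{The case $c=1$.} Let $\sigma(s,u,e)=(s,u^p,e^p)$ and $\sigma(b)=b^p$. Since $s$ and $\frac12$ lie in $\mathbb F_p$,
\[\sigma\rho(b)(s,u,e)=\bigl(s,\ u^p+sb^p,\ e^p+b^pu^p+\tfrac12sb^{2p}\bigr)=\rho(b^p)\sigma(s,u,e).\]
So $\sigma$ is an automorphism of $P$ of order $2$, which is prime to $p$. It fixes $(0,0,e)$ if and only if $e\in\mathbb F_p$. Apply Lemma~\ref{lem:coprime} to $A=\langle\sigma\rangle$.

\emph{The case $c=0$.} As $|\mathbb F^\times|=p^2-1>2$, there is $\lambda\in\mathbb F^\times$ with $\lambda^2\ne1$. Let $\mu(s,u,e)=(s,\lambda u,\lambda^2e)$ and $\mu(b)=\lambda b$. Then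
\[\rho(\lambda b)\mu(s,u,e)=\bigl(s,\ \lambda(u+sb),\ \lambda^2(e+bu+\tfrac12sb^2)\bigr)=\mu\rho(b)(s,u,e).\]
So $\mu$ is an automorphism of $P$, of order dividing $p^2-1$. On $Z$ it is multiplication by $\lambda^2\ne1$, which fixes only $0$. Apply Lemma~\ref{lem:coprime} to $A=\langle\mu\rangle$.
\end{proof}

For $p=2$ we start from the group of Remark~\ref{rem:parameters} with $m=d=2$, in which $B=\mathbb F_4$ acts on $Z\times X\cong\mathbb F_4\times\mathbb F_4$ of rank $4$, and we raise the rank of $N$ to $5$ by one more involution $z$. Condition $(*)$ requires each $b\ne0$ to move $z$, even modulo $ZX$. So $b$ must send $z$ to $tz$ with $t\notin ZX$, without $t$ being a new involution that commutes with $z$. We take $t$ of order $4$ and let $z$ invert it.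

\begin{proof}[Proof of Proposition~\ref{prop:base} for $p=2$]
\emph{The ring $R$.} Let $R=(\mathbb Z/4)[\omega]$ with $\omega^2+\omega+1=0$. It has order $16$, and $R/2R=\mathbb F_4$. Write $\bar t$ for the image of $t\in R$ in $\mathbb F_4$, and write $\omega$ also for $\bar\omega$. For $x\in\mathbb F_4$ let $2x=2t$ for any $t$ with $\bar t=x$; then $x\mapsto2x$ is an additive isomorphism $\mathbb F_4\to2R$, and $t\cdot2x=2(\bar tx)$. An element $t\in R$ satisfies $2t=0$ if and only if $t\in2R$. So $R\to\mathbb F_4$ has no additive section, but it has the multiplicative (Teichm\"uller) section $\tau\colon\mathbb F_4\to\{0,1,\omega,\omega^2\}\subset R$. Its failure to be additive is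
\begin{equation}\label{eq:teich}
\tau(b)+\tau(b')=\tau(b+b')+2(bb')^2 .
\end{equation}
If $b=0$ or $b'=0$, both sides agree trivially. If $b=b'\ne0$, then $(bb')^2=b^4=b$, and both sides equal $2b$. If $b\ne b'$ are nonzero, then $b,b',b+b'$ are the three nonzero elements of $\mathbb F_4$, with product $1$; so $(bb')^2=(b+b')^{-2}=b+b'$, the right side is $3\tau(b+b')=-\tau(b+b')$, and \eqref{eq:teich} says $1+\omega+\omega^2=0$.

\emph{The group $D$.} Let $D=R\rtimes\langle z\rangle$, where $z^2=1$ and $z$ inverts the additive group $R$. Its elements are $t$ and $tz$ with $t\in R$; every $tz$ is an involution that inverts $R$. The subgroup $Z=2R$ is central in $D$, and $D/Z\cong R/2R\times\langle z\rangle$ is elementary abelian of order $8$. For $b\in\mathbb F_4$ put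
\[\alpha_b(t)=t+2b^2\bar t^{\,2}\quad(t\in R),\qquad\alpha_b(z)=\tau(b)z .\]
The term $2b^2\bar t^{\,2}$ is there to cancel the error in \eqref{eq:teich}. Squaring is additive on $\mathbb F_4$, so $\alpha_b|_R$ is additive. Since $\overline{\alpha_b(t)}=\bar t$, we get $\alpha_{b'}\alpha_b(t)=t+2(b^2+b'^2)\bar t^{\,2}=\alpha_{b+b'}(t)$; in particular $\alpha_b|_R$ is its own inverse. As $\tau(b)z$ is an involution outside $R$ that inverts $R$, the formulas define an automorphism $\alpha_b$ of $D$. By \eqref{eq:teich},
\[\alpha_{b'}\alpha_b(z)=\alpha_{b'}(\tau(b))\,\alpha_{b'}(z)=\bigl(\tau(b)+2(bb')^2+\tau(b')\bigr)z=\tau(b+b')z .\]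
So $b\mapsto\alpha_b$ is an action of the additive group $\mathbb F_4$ on $D$. It is trivial on $Z$, where $\bar t=0$.

\emph{The group $P$.} Let $X$ and $B$ be copies of the additive group $\mathbb F_4$, let $N=D\times X$, and put
\[\rho(b)(m,u)=\bigl(\alpha_b(m)\cdot2bu,\ u\bigr)\qquad(b\in B,\ m\in D,\ u\in X).\]
The map $\rho(b)$ is a homomorphism because $2bu$ is central in $D$ and additive in $u$. We have $\rho(b')\rho(b)=\rho(b+b')$ because $2bu$ is fixed by $\alpha_{b'}$ and additive in $b$. Let $P=N\rtimes B$, of order $2^5\cdot2^2\cdot2^2=2^9$. The subgroup $Z$ is central in $N$ and fixed pointwise by $B$, so it is central in $P$, of rank $2$. The subgroup $V=Z\times B$ is elementary abelian of rank $4$ with $P=NV$ and $V\cap N=Z$. The subgroup $ZX=Z\times X$ is central in $N$, normal in $P$ and elementary abelian of rank $4$, and $N/ZX\cong D/Z$.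

\emph{Condition $(*)$.} An involution $(m,u)$ of $N$ has $m^2=1$, so either $m\in Z$ and $(m,u)\in ZX$, or $m=tz$ for some $t$. Let $g=nb$ with $n\in N$, $b\ne0$. On $ZX$ the element $n$ acts trivially, so $g$ acts by $(2x,u)\mapsto(2x+2bu,u)$, and it fixes only the elements with $u=0$, which form $Z$. On the abelian group $N/ZX$ the element $n$ acts trivially as well, so $g$ sends the class of $tz$ to that of $(t+\tau(b))z$. These classes differ because $\tau(b)\notin2R$. So $g$ commutes with no involution in $N\setminus Z$.

\emph{The rank of $N$ is $5$.} The subgroup $Z\times\langle z\rangle\times X$ has rank $5$. Conversely, every elementary abelian $W\le N$ satisfies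
\begin{equation}\label{eq:index}
|W:W\cap ZX|\le2 .
\end{equation}
Indeed, an element $(m,u)\in W$ with $m\in R$ has $m\in Z$, so the image of $W$ in $D/Z$ meets the subgroup $R/Z$ of index $2$ trivially. Since $ZX$ has rank $4$, we get $\operatorname{rk}W\le5$.

\emph{The case $c=2$.} Lemma~\ref{lem:criterion} gives $c=2$, $r=5$, $h_4(P)\ne0$.

\emph{The case $c=0$.} Let $\gamma$ be the automorphism of $N$ given by $t\mapsto\omega t$, $z\mapsto z$, $u\mapsto u$, and put $\gamma(b)=\omega b$. Using $\omega^4=\omega$ and the multiplicativity of $\tau$,
\[\alpha_{\omega b}(\omega t)=\omega t+2\omega^4b^2\bar t^{\,2}=\omega\,\alpha_b(t),\qquad\alpha_{\omega b}(z)=\omega\tau(b)z=\gamma(\alpha_b(z)),\qquad2(\omega b)u=\omega\cdot2bu .\]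
So $\gamma\rho(b)=\rho(\omega b)\gamma$, and $\gamma$ is an automorphism of $P$ of order $3$. On $Z\cong\mathbb F_4$ it is multiplication by $\omega$, which fixes only $0$. Apply Lemma~\ref{lem:coprime} to $A=\langle\gamma\rangle$.

\emph{The case $c=1$.} The Frobenius automorphism now has order $2=p$, so Lemma~\ref{lem:coprime} does not apply, and we must control the new elementary abelian subgroups. Let $\sigma$ be the ring automorphism of $R$ with $\omega\mapsto\omega^2$. It satisfies $\overline{\sigma(t)}=\bar t^{\,2}$, $\sigma(2x)=2x^2$ and $\sigma\tau(b)=\tau(b^2)$. Extend it to $N$ by $z\mapsto z$, $u\mapsto u^2$, and put $\sigma(b)=b^2$. Then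
\[\sigma\alpha_b(t)=\sigma(t)+2(b^2)^2(\bar t^{\,2})^2=\alpha_{b^2}\sigma(t),\qquad\sigma\alpha_b(z)=\tau(b^2)z=\alpha_{b^2}(z),\qquad\sigma(2bu)=2b^2u^2 .\]
So $\sigma\rho(b)=\rho(b^2)\sigma$, and $\sigma$ is an automorphism of $P$ of order $2$ that preserves $Z$, $ZX$ and $N$. Let $P'=P\rtimes\langle\sigma\rangle$. The group $P$ acts trivially by conjugation on $Z$ and on $P/N\cong B$. Hence every $s\in P'\setminus P$ acts on $Z\cong\mathbb F_4$ and on $P/N\cong\mathbb F_4$ as $x\mapsto x^2$, with fixed subgroups of order $2$. It follows that
\begin{equation}\label{eq:small}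
\text{if $W_0\le P$ is centralized by some $s\in P'\setminus P$ and $W_0\cap N\le Z$, then $|W_0|\le4$,}
\end{equation}
because $W_0\cap N$ and $W_0N/N$ lie in these fixed subgroups.

(i) \emph{Central rank.} Elements of $P'\setminus P$ act nontrivially on $Z$, so a central involution of $P'$ lies in $P$. It is central in $P$, hence lies in $Z$ by Lemma~\ref{lem:criterion}, and it is fixed by $\sigma$. Conversely, the nonzero element of $Z$ fixed by $\sigma$ is central in $P'$. So $c=1$.

(ii) \emph{The component of $V$.} Let $W_0$ be a member of the component of $V$ in $\mathcal A_{\ge3}(P)$, so that $W_0\cap N\le Z$ by Lemma~\ref{lem:criterion}, and let $W\in\mathcal A_{\ge3}(P')$ be comparable to $W_0$. If $W\le W_0$, then $W\le P$. If $W_0\le W$, then $W\le P$ by \eqref{eq:small}, since $|W_0|\ge8$. So no path from $V$ in $\mathcal A_{\ge3}(P')$ leaves $\mathcal A_{\ge3}(P)$, the two components of $V$ coincide, and the maximal rank is $4$. By Theorem~\ref{thm:formula}, $h_4(P')\ne0$.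

(iii) \emph{Rank.} The rank of $P'$ is at least that of $P$, which is $5$. Let $W\le P'$ be elementary abelian with an element $s\in W\setminus P$, and let $W_0=W\cap P$, of index $2$ in $W$. If $W_0\cap N\le Z$, then $|W_0|\le4$ by \eqref{eq:small}. Otherwise $W_0\le N$ by $(*)$. Then $W_0\cap ZX$ is centralized by $s$, which acts nontrivially on $ZX$, so it has rank at most $3$, and \eqref{eq:index} gives $\operatorname{rk}W_0\le4$. In both cases $\operatorname{rk}W\le5$.
\end{proof}

\subsection{Products}

\begin{proof}[Proof of the ``if'' part of Theorem~\ref{thm:range}(2)]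
For finite groups $G$ and $G'$ we have $H^*(G\times G')\cong H^*(G)\otimes H^*(G')$, so Lemma~\ref{lem:kunneth} gives $h_{i+s}(G\times G')\ge h_i(G)\,h_s(G')$. Central ranks add, because the center of $G\times G'$ is the product of the centers. The $p$-ranks add, because an elementary abelian subgroup of $G\times G'$ lies in the product of its two projections.

We use two factors of $p$-rank $1$. The group $\mathbb Z/p$ has central rank $1$. Let $K$ be the dihedral group of order $2p$ if $p$ is odd and the symmetric group $S_3$ if $p=2$; it has trivial center and a Sylow $p$-subgroup of order $p$, so it has central rank $0$ and $p$-rank $1$. Both groups have $h_1=1$, as noted after Theorem~\ref{thm:formula}.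

Let $G_0$ be a group from Proposition~\ref{prop:base} with central rank $c_0\in\{0,1,2\}$, and let $a,b\ge0$. Then $G_0\times(\mathbb Z/p)^a\times K^b$ has central rank $c_0+a$, has $p$-rank $5+a+b$, and has $h_i\ne0$ for $i=4+a+b$. Since $c_0+a\le i<5+a+b$, the conjecture fails for this group. Now let $r\ge5$ and $r-c\ge3$. If $c\le2$, take $c_0=c$, $a=0$, $b=r-5$. If $c\ge3$, take $c_0=2$, $a=c-2$, $b=r-c-3$; then $c_0+a=c$ and $5+a+b=r$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Bruns and Herzog, \S1.2 and \S3.5.

\bibitem{Gor} Gorenstein, \emph{Finite Groups}.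

\bibitem{Kuhn} Nicholas J. Kuhn, \emph{Primitives and central detection numbers in group cohomology}, arXiv:math/0612133 (2006).

\end{thebibliography}
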